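\title{Pencils of truncated current algebras and polarizations of invariants}

\begin{abstract}
Let $\mathfrak q$ be a finite-dimensional Lie algebra over an algebraically closed field of characteristic $0$, and let $p$ be a monic polynomial of degree $n\ge 2$. The symmetric algebra of $\mathfrak q[t]/(p)$ contains two kinds of Poisson-commutative subalgebras: those generated by the Poisson centers of the brackets in a pencil $p+\alpha l$ with $\deg l\le 1$, and the images of the algebra $\mathcal S(t\mathfrak q[t])^{\mathfrak q[t^{-1}]}$ under a linear change of $t$ followed by reduction modulo $p$. We study the conjecture that they coincide. We describe both subalgebras for arbitrary $\mathfrak q$ and show that the first is always contained in the second. The opposite inclusion fails: for a six-dimensional solvable $\mathfrak q$ it fails for every $n$ and every admissible $p$. The conjecture holds for a given $\mathfrak q$, for all $n$ and $p$, if and only if $\mathcal S(t\mathfrak q[t])^{\mathfrak q[t^{-1}]}$ is generated by the polarizations of the elements of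 $\mathcal S(\mathfrak q)^{\mathfrak q}$.
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb K$ is an algebraically closed field of characteristic $0$ and $\mathfrak q$ is a finite-dimensional Lie algebra over $\mathbb K$. If $\mathfrak g$ is a Lie algebra and $V$ is a $\mathfrak g$-module, then $\mathfrak g$ acts on the symmetric algebra $\mathcal S(V)$ by derivations. The algebra $\mathcal S(\mathfrak g)$ carries the Lie--Poisson bracket, the unique extension of the Lie bracket that is a derivation in each argument, and its Poisson center is the algebra of invariants $\mathcal S(\mathfrak g)^{\mathfrak g}$. For a commutative algebra $R$, the space $\mathfrak q\otimes R$ is a Lie algebra with $[x\otimes f,y\otimes g]=[x,y]\otimes fg$; we write $xf$ for $x\otimes f$.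

\subsection{A pencil of brackets}
Fix $n\ge2$, let $\mathbb K[t]_{<n}$ be the space of polynomials of degree less than $n$, and put $\mathcal W=\mathfrak q\otimes\mathbb K[t]_{<n}$. For every monic $p\in\mathbb K[t]$ of degree $n$, division with remainder identifies $\mathcal W$ with $\mathfrak q[t]/(p)=\mathfrak q\otimes\mathbb K[t]/(p)$. This gives a Lie bracket $[\,,]_p$ on $\mathcal W$ and a Poisson bracket $\{\,,\}_p$ on $\mathcal S(\mathcal W)$. Let $\mathcal Z_p$ be the Poisson center of $(\mathcal S(\mathcal W),\{\,,\}_p)$. We write $\bar t$ for the class of $t$.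

Let $l\in\mathbb K[t]$ have degree at most $1$. For $f,g\in\mathbb K[t]_{<n}$ write $fg=q_0p+r_0$ with $\deg r_0<n$. Then $\deg q_0\le n-2$, so $\deg q_0l<n$, and the remainder of $fg$ modulo $p+\alpha l$ is $r_0-\alpha q_0l$. It is affine in $\alpha$, hence
\[
[\,,]_{p+\alpha l}=(1-\alpha)\,[\,,]_p+\alpha\,[\,,]_{p+l}\qquad(\alpha\in\mathbb K).
\]
Thus $\{\,,\}_p$ and $\{\,,\}_{p+l}$ are compatible: the line through them consists of Poisson brackets. Let
\[
\mathcal Z(p,p+l)\subset\mathcal S(\mathcal W)
\]
be the subalgebra generated by the centers $\mathcal Z_{p+\alpha l}$, $\alpha\in\mathbb K$. This is the subalgebra that the Lenard--Magri scheme attaches to the pencil. It consists of invariants of $\mathfrak q\cdot1$ and is commutative for both $\{\,,\}_p$ and $\{\,,\}_{p+l}$. The commutativity is the reason to study it, but it is not used below.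

\subsection{The current algebra}
Identify $t\mathfrak q[t]$ with $\mathfrak q[t,t^{-1}]/\mathfrak q[t^{-1}]$. This makes it a $\mathfrak q[t^{-1}]$-module: $yt^{-j}$ sends $xt^{k+1}$ to $[y,x]t^{k+1-j}$ if $j\le k$ and to $0$ otherwise. The algebra
\[
I=\mathcal Z(\widehat{\mathfrak q},t)=\mathcal S(t\mathfrak q[t])^{\mathfrak q[t^{-1}]}\subset\mathcal S(\mathfrak q[t])
\]
is Poisson-commutative. For $r\in\mathbb K[t]$ let $\mathcal Z(\widehat{\mathfrak q},r)$ be its image under the substitution $xt^k\mapsto xr^k$. Give $xt^k$ the $t$-degree $k$, extend it additively to monomials, and let $\mathcal Z_{\mathrm{low}}\subset\mathcal S(\mathfrak q[t])$ be the subalgebra generated by the components of lowest $t$-degree of the elements of $\mathcal Z(\widehat{\mathfrak q},t+1)$. It is the limit of $\mathcal Z(\widehat{\mathfrak q},\varepsilon t+1)$ as $\varepsilon\to0$, and it plays the role of $\mathcal Z(\widehat{\mathfrak q},l)$ for $l=1$. Finally, let $\psi_p\colon\mathcal S(\mathfrak q[t])\to\mathcal S(\mathcal W)$ be the algebra homomorphism induced by the quotient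 map $\mathfrak q[t]\to\mathfrak q[t]/(p)\cong\mathcal W$. The problem comes from \cite{Y}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $p\in\mathbb K[t]$ be monic of degree $n\ge2$. Then}
\begin{enumerate}
\item[(i)] \emph{$\psi_p(\mathcal Z(\widehat{\mathfrak q},t))=\mathcal Z(p,p+t)$ if $p(0)\ne0$;}
\item[(ii)] \emph{$\psi_p(\mathcal Z(\widehat{\mathfrak q},l))=\mathcal Z(p,p+l)$ for every $l$ of degree $1$ that does not divide $p$;}
\item[(iii)] \emph{$\psi_p(\mathcal Z_{\mathrm{low}})=\mathcal Z(p,p+1)$.}
\end{enumerate}
\medskip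

Part (i) is the case $l=t$ of part (ii). We call a pair $(p,l)$ \emph{admissible} if $p$ is monic of degree $n\ge2$ and either $\deg l=1$ and $l\nmid p$, or $l=1$. In both cases $\gcd(p,l)=1$. For an admissible pair we write $\mathcal L$ for the left-hand side of the conjectured equality and $\mathcal R=\mathcal Z(p,p+l)$ for the right-hand side.

To see why one would expect $\mathcal L=\mathcal R$, look at the elements of either side that can be written down without knowing anything about $\mathfrak q$ beyond $\mathcal S(\mathfrak q)^{\mathfrak q}$. On the left these are the \emph{polarizations}: for $H\in\mathcal S(\mathfrak q)^{\mathfrak q}$, replace every $x\in\mathfrak q$ by the series $\sum_{k\ge0}xt^{k+1}u^k$ and take the coefficients of the powers of $u$. They lie in $I$ (Lemma~\ref{lem:DD}); let $P\subset I$ be the subalgebra that they generate. On the right, a simple root $\sigma$ of $f=p+\alpha l$ splits off a copy of $\mathfrak q$ from $\mathfrak q[t]/(f)$, spanned by the elements $x\,f(t)/(t-\sigma)$, and $H$ evaluated on this copy lies in $\mathcal Z_f$.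 These are the same elements. For $l=t$ the series on the left becomes $x\bar t/(1-u\bar t)$ modulo $p$, which for $u=1/\sigma$ is a scalar multiple of $x\bar t/(\bar t-\sigma)$; and $f(t)/(t-\sigma)$ is $\alpha\bar t/(\bar t-\sigma)$ modulo $p$ when $p(\sigma)\ne0$. So the conjecture is plausible as long as one believes that the polarizations account for everything. For abelian $\mathfrak q$ they do, and both sides equal $\mathcal S(\mathcal W)$.

\subsection{Results}
Theorem~\ref{thm:structure} below describes $\mathcal L$ and $\mathcal R$ for arbitrary $\mathfrak q$ and shows that $\mathcal R\subseteq\mathcal L$ always holds. The opposite inclusion can fail in every case of the conjecture at once.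

\begin{theorem}\label{thm:counter}
Let $\mathfrak q$ be the six-dimensional solvable Lie algebra with basis $h_1,h_2,a,b,c,e$ and nonzero brackets
\[
[h_1,a]=a,\quad[h_1,b]=b,\quad[h_1,e]=-2e,\quad[h_2,c]=c,\quad[h_2,e]=-e .
\]
Then $\mathcal R\subsetneq\mathcal L$ for every $n\ge2$ and every admissible pair $(p,l)$ with $\deg p=n$. Thus each of \textup{(i)}, \textup{(ii)}, \textup{(iii)} fails for every $n\ge2$ and every admissible $p$.
\end{theorem}

To state the criterion, give $xt^{k+1}$ degree $1$ and \emph{weight} $k$. The derivation $yt^{-j}$ preserves the degree and lowers the weight by $j$, so $I$ is bigraded. The algebra $P$ is bigraded as well, because $\mathcal S(\mathfrak q)^{\mathfrak q}$ is graded and the coefficient of $u^k$ in the polarization series of a homogeneous $H$ has degree $\deg H$ and weight $k$. A superscript $d$ denotes the part of degree $d$, a subscript $[k]$ the part of weight $k$.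

\begin{theorem}\label{thm:criterion}
For a finite-dimensional Lie algebra $\mathfrak q$ the following are equivalent:
\begin{enumerate}
\item[(a)] $I=P$, that is, $\mathcal Z(\widehat{\mathfrak q},t)$ is generated by the polarizations of the elements of $\mathcal S(\mathfrak q)^{\mathfrak q}$;
\item[(b)] $\mathcal L=\mathcal R$ for all $n\ge2$ and all admissible pairs $(p,l)$ with $\deg p=n$;
\item[(c)] for infinitely many $n$ there is an admissible pair $(p,l)$ with $\deg p=n$ and $\mathcal L=\mathcal R$.
\end{enumerate}
More precisely, suppose that $I\ne P$. Let $d$ be minimal with $I^d\ne P^d$, and let $\kappa$ be minimal with $I^d_{[\kappa]}\ne P^d_{[\kappa]}$. Then \textup{(iii)} fails for every $p$ of degree $n\ge\kappa+2$, and \textup{(i)}, \textup{(ii)} fail for every admissible pair with $\deg p=n\ge\max(\kappa,d)+2$.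
\end{theorem}

The mechanism is the following. The algebra $I$ is an increasing union of subalgebras $I_r$, where $I_r$ is a copy of the algebra of symmetric invariants of $\mathfrak q[\tau]/(\tau^{r+1})$. The left-hand side is an image of the whole of $I$. The right-hand side meets $I_r$ only through a root of multiplicity $r+1$ of some member of the pencil, and the sum of the numbers $r$ over all roots of all members is at most $n$. An invariant outside $P$ therefore has many images in $\mathcal L$ and few in $\mathcal R$, and a dimension count separates the two.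

Section~\ref{sec:example} works out the case $p=t^2$, $l=1$ of Theorem~\ref{thm:counter} by hand. Section~\ref{sec:arcs} collects the symmetries of $I$, and Section~\ref{sec:structure} uses them to describe $\mathcal L$ and $\mathcal R$. Theorems~\ref{thm:counter} and~\ref{thm:criterion} are proved in Sections~\ref{sec:counter} and~\ref{sec:criterion}. Section~\ref{sec:examples} shows that the smallest dimension of a counterexample is $3$ and gives a class of Lie algebras, including the reductive ones, for which the conjecture holds.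

\section{The case $p=t^2$, $l=1$}\label{sec:example}

Let $\mathfrak q$ be as in Theorem~\ref{thm:counter}, $n=2$, $p=t^2$, $l=1$. Then $\mathcal W=\mathfrak q\oplus\mathfrak q\bar t$. We denote the product in symmetric algebras by a dot, put
\[
\Delta=a\bar t\cdot b-a\cdot b\bar t\in\mathcal S^2(\mathcal W),
\]
and show that $\Delta\cdot c\cdot e$ lies in $\mathcal L=\psi_p(\mathcal Z_{\mathrm{low}})$ but not in $\mathcal R=\mathcal Z(t^2,t^2+1)$.

\medskip\noindent\emph{The left-hand side.} Consider
\[
G_0=(at^2\cdot bt-at\cdot bt^2)\cdot ct\cdot et\in\mathcal S(t\mathfrak q[t]).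
\]
It is killed by $yt^{-j}$ for $y\in\{a,b,c,e\}$, since these four elements commute, and by all $yt^{-j}$ with $j\ge2$. The elements $h_1$ and $h_2$ multiply it by $1+1+0-2=0$ and $0+0+1-1=0$. The element $h_2t^{-1}$ kills each factor, and $h_1t^{-1}$ sends $G_0$ to $(at\cdot bt-at\cdot bt)\cdot ct\cdot et=0$. So $G_0\in I$. Now substitute $t\mapsto t+1$. In $a(t+1)^2\cdot b(t+1)-a(t+1)\cdot b(t+1)^2$ the terms of $t$-degree $0$ cancel, and the terms of $t$-degree $1$ give $(2at\cdot b+a\cdot bt)-(at\cdot b+2a\cdot bt)=at\cdot b-a\cdot bt$. Hence $(at\cdot b-a\cdot bt)\cdot c\cdot e\in\mathcal Z_{\mathrm{low}}$, and $\Delta\cdot c\cdot e\in\mathcal L$.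

\medskip\noindent\emph{The right-hand side.} Grade the polynomials in the eight variables $a,a\bar t,\dots,e,e\bar t$ by their degrees in the four pairs $\{a,a\bar t\}$, $\{b,b\bar t\}$, $\{c,c\bar t\}$, $\{e,e\bar t\}$, and call the multidegree $(1,1,1,1)$ \emph{multilinear}. Let $\iota$ be the automorphism of $\mathfrak q$ that exchanges $a$ and $b$ and fixes the other basis vectors. The multilinear polynomials that change sign under $\iota$ are the products $\Delta\cdot\phi$ with $\phi$ in the span of $c\cdot e$, $c\bar t\cdot e$, $c\cdot e\bar t$, $c\bar t\cdot e\bar t$. We compute the centers $\mathcal Z_{t^2+\alpha}$.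

Let $\alpha=-\sigma^2\ne0$. The elements $\pi_\pm=(\sigma\pm\bar t)/2\sigma$ are orthogonal idempotents of $\mathbb K[t]/(t^2-\sigma^2)$, so $\mathcal W=\mathfrak q\pi_+\oplus\mathfrak q\pi_-$ is a sum of two copies of $\mathfrak q$ and the center is the tensor product of two copies of $\mathcal S(\mathfrak q)^{\mathfrak q}$. On $\mathcal S(\mathfrak q)$ the elements $a$ and $c$ act as $-a\,\partial/\partial h_1$ and $-c\,\partial/\partial h_2$, so invariants do not involve $h_1,h_2$, and $\mathcal S(\mathfrak q)^{\mathfrak q}$ is spanned by the monomials $a^ib^jc^ke^k$ with $i+j=2k$. The multilinear part of the center is spanned by the two elements $a\pi_\pm\cdot b\pi_\pm\cdot c\pi_\pm\cdot e\pi_\pm$, both fixed by $\iota$.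

Let $\alpha=0$. Now $a\bar t$ acts as $-a\bar t\,\partial/\partial h_1$ and $a$ acts as $-a\,\partial/\partial h_1-a\bar t\,\partial/\partial(h_1\bar t)$, so central elements involve neither $h_1$ nor $h_1\bar t$; the elements $c\bar t$ and $c$ exclude $h_2$ and $h_2\bar t$ in the same way. The center consists of the polynomials in the eight variables killed by $h_i$ and $h_i\bar t$. These derivations preserve the multidegree, and $h_1,h_2$ allow only multidegrees $(i,j,k,k)$ with $i+j=2k$. Both $h_1\bar t$ and $h_2\bar t$ kill $\Delta$. On $\phi$ they act as $-2e\bar t\,\partial/\partial e$ and $c\bar t\,\partial/\partial c-e\bar t\,\partial/\partial e$, so $\Delta\cdot\phi$ is central only if $\phi$ is a multiple of $c\bar t\cdot e\bar t$.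

All centers are thus spanned by multihomogeneous elements of multidegrees $(i,j,k,k)$ with $i+j=2k$. The only such multidegrees with all entries at most $1$ are $(0,0,0,0)$ and $(1,1,1,1)$. Hence the multilinear part of $\mathcal R$ is the sum of the multilinear parts of the centers, and its $\iota$-antisymmetric part is the line spanned by $\Delta\cdot c\bar t\cdot e\bar t$. It does not contain $\Delta\cdot c\cdot e$.

The antisymmetric invariant enters $\mathcal R$ once, through the one member of the pencil that has a double root. In $\mathcal L$ the antisymmetric multilinear part has dimension $3$, as Section~\ref{sec:counter} will show.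

\section{Symmetries of the algebra $I$}\label{sec:arcs}

\subsection{Generating series}
Put $\mathcal A=\mathcal S(t\mathfrak q[t])$, $x_{(k)}=xt^{k+1}$ and $\mathfrak q_{(k)}=\mathfrak qt^{k+1}$; we say that $x_{(k)}$ has \emph{index} $k$. From now on $\mathcal A$ is only a commutative algebra, bigraded by degree and weight. We write $u$ for $t^{-1}$, so that $yu^j$ is the derivation with $x_{(k)}\mapsto[y,x]_{(k-j)}$, where $x_{(k)}=0$ for $k<0$. For $x\in\mathfrak q$ let
\[
x(u)=\sum_{k\ge0}x_{(k)}u^k\in\mathcal A[[u]].
\]
Linear operators on $\mathcal A$ are applied to such series coefficientwise. They commute with multiplication by scalar series, with $d/du$, and with substitutions $u\mapsto\varphi(u)$, $\varphi\in u\mathbb K[[u]]$. For $f=\sum f_ju^j\in\mathbb K[[u]]$ the sum $yf=\sum_jf_j\,yu^j$ is finite on each element of $\mathcal A$, and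
\begin{equation}\label{eq:action}
(yf)\cdot x(u)=f(u)\,[y,x](u).
\end{equation}
So the action extends to $\mathfrak q[[u]]$, and $I=\mathcal A^{\mathfrak q[u]}=\mathcal A^{\mathfrak q[[u]]}$.

Let $\mathcal A_r=\mathcal S(\bigoplus_{k\le r}\mathfrak q_{(k)})$ and $I_r=I\cap\mathcal A_r$. These are bigraded subalgebras, and $I=\bigcup_rI_r$. The ideal $u^{r+1}\mathfrak q[[u]]$ kills $\mathcal A_r$. In the Lie algebra $\mathfrak q[\tau]/(\tau^{r+1})$ we have $[y\tau^j,x\tau^{r-k}]=[y,x]\tau^{r-(k-j)}$, which is $0$ for $j>k$. Therefore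
\begin{equation}\label{eq:takiff}
x_{(k)}\mapsto x\tau^{r-k}\quad\text{maps }I_r\text{ isomorphically onto }\mathcal S(\mathfrak g)^{\mathfrak g},\qquad\mathfrak g=\mathfrak q[\tau]/(\tau^{r+1}).
\end{equation}
In particular $I_0=I_{[0]}$ is a copy of $\mathcal S(\mathfrak q)^{\mathfrak q}$.

Let $D$ be the derivation of $\mathcal A$ with $Dx_{(k)}=(k+1)x_{(k+1)}$, that is, $Dx(u)=x'(u)$. The map $H\mapsto H(u)=\sum_k\frac{u^k}{k!}D^kH$ is an algebra homomorphism $\mathcal A_0\to\mathcal A[[u]]$ by the Leibniz rule, and it sends $x_{(0)}$ to $x(u)$. Hence the polarizations of $H\in I_0$ are the elements $\frac1{k!}D^kH$, and $P$ is generated by the $D^kH$ with $k\ge0$ and $H\in I_0$ homogeneous.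

All subalgebras in the conjecture will turn out to be images of $I$ or $I_r$ under maps of one kind. For a vector space $M$ and a series $g=\sum g_ku^k\in M[[u]]$, which we think of as a formal arc in $M$, let
\[
\Phi_g\colon\mathcal A\to\mathcal S(\mathfrak q\otimes M),\qquad x_{(k)}\mapsto x\otimes g_k ,
\]
be the algebra homomorphism. Its restriction to $\mathcal A_r$ depends only on $g$ modulo $u^{r+1}$.

\subsection{Reparametrization and rescaling}
The first lemma says that $\Phi_g(I)$ does not change if the arc is reparametrized or multiplied by an invertible scalar series. The reason is visible in \eqref{eq:action}: such changes only permute the series $f$.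

\begin{lemma}\label{lem:reparam}
Let $\gamma\in\mathbb K[[u]]$ with $\gamma(0)\ne0$ and $\varphi\in u\mathbb K[[u]]$ with $\varphi'(0)\neq0$. Let $g\in M[[u]]$ and $g^\flat=\gamma\cdot(g\circ\varphi)$. Then $\Phi_{g^\flat}(J)=\Phi_g(J)$ for $J=I$, $J=I_r$ and $J=P$.
\end{lemma}

\begin{proof}
Let $\tau_{kj}$ be the coefficient of $u^k$ in $\gamma\varphi^j$. Then $\tau_{kj}=0$ for $j>k$, $\tau_{kk}=\gamma(0)\varphi'(0)^k\ne0$, and $g^\flat_k=\sum_{j\le k}\tau_{kj}g_j$. Let $\theta$ be the automorphism of $\mathcal A$ with $\theta x_{(k)}=\sum_{j\le k}\tau_{kj}x_{(j)}$, that is, $\theta x(u)=\gamma(u)\,x(\varphi(u))$. Then $\theta(\mathcal A_r)=\mathcal A_r$ and $\Phi_{g^\flat}=\Phi_g\circ\theta$, so it suffices to show that $\theta(J)=J$.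

For $f\in\mathbb K[[u]]$, formula \eqref{eq:action} gives
\[
(yf)\cdot\theta x(u)=\gamma(u)\,f(\varphi(u))\,[y,x](\varphi(u))=\theta\big(f(\varphi(u))\,[y,x](u)\big)=\theta\big((y(f\circ\varphi))\cdot x(u)\big).
\]
The operators $(yf)\circ\theta$ and $\theta\circ(y(f\circ\varphi))$ both satisfy $T(FG)=T(F)\theta(G)+\theta(F)T(G)$ and agree on generators, so they are equal. Since $f\mapsto f\circ\varphi$ is a bijection of $\mathbb K[[u]]$ and $\theta$ is injective, $\theta F\in I$ if and only if $F\in I$. Thus $\theta(I)=I$ and $\theta(I_r)=I_r$.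

Let $H\in I_0$ be homogeneous of degree $d$. The series $\theta H(u)$ is the image of $H$ under $x_{(0)}\mapsto\gamma(u)x(\varphi(u))$, so it equals $\gamma(u)^dH(\varphi(u))$. Hence $\theta$ maps the span of $H,DH,\dots,D^kH$ injectively into itself, and so onto itself. This gives $\theta(P)=P$.
\end{proof}

\subsection{Derivations}
Lemma~\ref{lem:reparam} fixes the base point $u=0$ of the arc. To move the base point we need the derivation $D$, which acts as $d/du$.

\begin{lemma}\label{lem:deriv}
Let $\beta,\mu\in\mathbb K[u]$, and let $\delta$ be the derivation of $\mathcal A$ with $\delta x(u)=\beta x'(u)+\mu x(u)$. Then $\delta(I)\subset I$.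
\end{lemma}

\begin{proof}
By \eqref{eq:action},
\[
(yf)\,\delta x(u)=\beta\,\big(f[y,x](u)\big)'+\mu f[y,x](u),\qquad\delta\,(yf)x(u)=f\big(\beta[y,x]'(u)+\mu[y,x](u)\big).
\]
The difference is $\beta f'[y,x](u)$, so the derivations $[yf,\delta]$ and $y(\beta f')$ agree on generators and are equal. For $F\in I$ we get $(yf)\delta F=\delta(yf)F+(y(\beta f'))F=0$.
\end{proof}

The operators $d/du$ and $(n-1)u-u^2\,d/du$ preserve the space of polynomials of degree at most $n-1$ and generate a copy of $\mathfrak{sl}_2$. The arcs in Section~\ref{sec:structure} are polynomials of this degree, so for fixed $n$ we let $D^*$ be the derivation with $D^*x(u)=(n-1)u\,x(u)-u^2x'(u)$. Comparing coefficients of $u^k$,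
\[
D^*x_{(k)}=(n-k)\,x_{(k-1)},\qquad D^*x_{(0)}=0 .
\]

\begin{lemma}\label{lem:DD}
The subalgebras $I$ and $P$ are stable under $D$ and $D^*$, and $P\subset I$. The commutator $[D,D^*]$ acts on $\mathcal A^d_{[k]}$ as the scalar $2k-d(n-1)$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:deriv} gives the stability of $I$, and then $D^kH\in I$ for $H\in I_0$, so $P\subset I$. On generators,
\[
[D,D^*]x_{(k)}=\big(k(n-k)-(k+1)(n-k-1)\big)x_{(k)}=\big(2k-(n-1)\big)x_{(k)},
\]
and $[D,D^*]$ is a derivation, so these scalars add up over the factors of a monomial. The derivation $D$ maps generators of $P$ to generators of $P$. For $H\in I_0$ homogeneous of degree $d$ we claim that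
\[
D^*D^kH=c_kD^{k-1}H,\qquad c_k=k\big(d(n-1)-k+1\big)\qquad(k\ge1).
\]
Indeed, $D^*H=0$, and $D^{k-1}H\in\mathcal A^d_{[k-1]}$, so
\[
D^*D^kH=DD^*D^{k-1}H-\big(2(k-1)-d(n-1)\big)D^{k-1}H .
\]
By induction $c_k=c_{k-1}+d(n-1)-2(k-1)$ with $c_0=0$, and the stated value solves this recursion. So $D^*$ maps the generators of $P$ into $P$.
\end{proof}

\section{Both sides of the conjecture}\label{sec:structure}

Fix an admissible pair $(p,l)$ with $\deg p=n$ and write $l=l_1t+l_0$.

\subsection{One curve for the whole pencil}
Each center $\mathcal Z_f$, $f=p+\alpha l$, is easy to describe in terms of the decomposition of $\mathbb K[t]/(f)$ into local rings. The difficulty is that this decomposition changes with $\alpha$, while $\mathcal R$ lives in the fixed space $\mathcal S(\mathcal W)$. So we follow the local summands as the root varies. A point $\sigma\in\mathbb K$ with $l(\sigma)\ne0$ is a root of exactly one member of the pencil, namely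
\[
f_\sigma=p-\frac{p(\sigma)}{l(\sigma)}\,l ,
\]
and a zero of $l$ is a root of no member because $\gcd(p,l)=1$. Let $r(\sigma)+1$ be the multiplicity of $\sigma$ as a root of $f_\sigma$; thus $0\le r(\sigma)\le n-1$. If $r(\sigma)=0$, the local summand of $\mathbb K[t]/(f_\sigma)$ at $\sigma$ is the line spanned by $l(\sigma)f_\sigma(t)/(t-\sigma)$. This polynomial is the value at $s=\sigma$ of
\[
v(s,t)=\frac{l(t)p(s)-l(s)p(t)}{s-t}=\sum_{k=0}^{n-1}v_k\,s^k,\qquad v_k\in\mathbb K[t]_{<n}.
\]
Here the numerator vanishes for $s=t$ and has degree at most $n$ in each variable, so $v$ is a polynomial of degree at most $n-1$ in each variable. We regard $v$ as a polynomial curve $v(s)$ in $\mathbb K[t]_{<n}$, put $v_k=0$ for $k\ge n$ and $k<0$, and write $\Phi_v\colon\mathcal A\to\mathcal S(\mathcal W)$ for the homomorphism $x_{(k)}\mapsto xv_k$. In Section~\ref{sec:example} we had $v=t+s$.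

\begin{theorem}\label{thm:structure}
Let $\mathfrak q$ be arbitrary and let $(p,l)$ be admissible with $\deg p=n$.
\begin{enumerate}
\item[(1)] The polynomials $v_0,\dots,v_{n-1}$ form a basis of $\mathbb K[t]_{<n}$.
\item[(2)] $\mathcal L=\Phi_v(I)$.
\item[(3)] Let $\partial$ be the derivation of $\mathcal S(\mathcal W)$ with $xv_k\mapsto(k+1)xv_{k+1}$. Then $\mathcal R$ is the subalgebra generated by the subalgebras $\exp(\sigma\partial)\Phi_v(I_{r(\sigma)})$, where $\sigma\in\mathbb K$ and $l(\sigma)\ne0$.
\item[(4)] $N:=\sum_\sigma r(\sigma)$ equals $n$ if $\deg l=1$ and $n-1$ if $l=1$.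
\item[(5)] $\Phi_v(P)\subseteq\mathcal R\subseteq\Phi_v(I)=\mathcal L$. The subalgebra generated by those $\mathcal Z_{p+\alpha l}$ for which $p+\alpha l$ is square-free equals $\Phi_v(P)$.
\end{enumerate}
\end{theorem}

In (3), the derivation $\partial$ is nilpotent on $\mathcal W$, hence locally nilpotent on $\mathcal S(\mathcal W)$, and $\exp(\sigma\partial)=\sum_k\frac{\sigma^k}{k!}\partial^k$ is an algebra automorphism. The proof shows that the centers come from the expansions of $v(s)$ at finite points $s=\sigma$, while $\mathcal L$ comes from its expansion at $s=\infty$. An action of $\mathfrak{sl}_2$ relates all these expansions to the one at $s=0$.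

\subsection{The basis}
For $f=p+\alpha l$ the terms $\alpha\,l(s)l(t)$ cancel in $l(t)f(s)-l(s)f(t)$, so this expression equals $(s-t)v(s,t)$ for every $\alpha$. Reducing modulo $f(t)$,
\begin{equation}\label{eq:key}
(s-\bar t)\,v(s,\bar t)=f(s)\,l(\bar t)\qquad\text{in }\big(\mathbb K[t]/(f)\big)[s].
\end{equation}
Since $\deg v_k<n$, the class of $v_k$ in $\mathbb K[t]/(f)$ corresponds to the same element $v_k$ of $\mathbb K[t]_{<n}$ for every $f$ in the pencil. This is what makes $v$ useful.

\begin{proof}[Proof of \textup{(1)}]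
Take $f=p$ and expand in powers of $s^{-1}$:
\[
\frac{v(s,\bar t)}{p(s)}=\frac{l(\bar t)}{s-\bar t}=\sum_{k\ge0}l(\bar t)\,\bar t^{\,k}s^{-k-1}.
\]
The coefficients on the left are linear combinations of the $v_j$. So the span of the $v_j$ contains $l(\bar t)\cdot\mathbb K[t]/(p)$, which is all of $\mathbb K[t]/(p)$ because $l(\bar t)$ is invertible. Thus $n$ vectors span a space of dimension $n$.
\end{proof}

By (1), $\Phi_v$ is surjective, it maps $\mathcal A_{n-1}$ isomorphically onto $\mathcal S(\mathcal W)$, and it kills the variables of index at least $n$. We give $xv_k$ weight $k$; then $\Phi_v$ preserves degree and weight.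

\subsection{The action of $\mathfrak{sl}_2$}
Let $\partial^*$ be the derivation of $\mathcal S(\mathcal W)$ with $xv_k\mapsto(n-k)xv_{k-1}$ for $0\le k\le n-1$. Then
\begin{equation}\label{eq:intertwine}
\Phi_vD=\partial\,\Phi_v,\qquad\Phi_vD^*=\partial^*\Phi_v .
\end{equation}
It is enough to check this on $x_{(k)}$. For $k<n$ it is the definition. For $k\ge n$ the right-hand sides vanish, and so do the left-hand sides; the only case that needs a look is $D^*x_{(n)}=(n-n)x_{(n-1)}=0$, which is the reason for the factor $n-1$ in the definition of $D^*$. By Lemma~\ref{lem:DD}, $\Phi_v(I)$ and $\Phi_v(P)$ are stable under $\partial$ and $\partial^*$, and $[\partial,\partial^*]$ acts on elements of degree $d$ and weight $k$ as $2k-d(n-1)$. Since $\partial$ raises the weight by $1$ and $\partial^*$ lowers it by $1$, the operators $\partial$, $[\partial,\partial^*]$, $\partial^*$ satisfy the relations of the standard basis of $\mathfrak{sl}_2$.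

Let $\tilde v(w)=w^{n-1}v(1/w)=\sum_kv_{n-1-k}w^k$ be the expansion of the curve at infinity.

\begin{lemma}\label{lem:infinity}
$\Phi_{\tilde v}(I)=\Phi_v(I)$ and $\Phi_{\tilde v}(P)=\Phi_v(P)$.
\end{lemma}

\begin{proof}
Identify $\mathbb K[t]_{<n}$ with the binary forms of degree $n-1$ by $v_k=\binom{n-1}kX^kY^{n-1-k}$. The identities $(n-1-k)\binom{n-1}k=(k+1)\binom{n-1}{k+1}$ and $k\binom{n-1}k=(n-k)\binom{n-1}{k-1}$ show that $\partial$ and $\partial^*$ act on $\mathcal W$ through $X\,\partial/\partial Y$ and $Y\,\partial/\partial X$. So $\exp(\partial)$ is induced by $(X,Y)\mapsto(X,X+Y)$ and $\exp(-\partial^*)$ by $(X,Y)\mapsto(X-Y,Y)$. The automorphism $\rho=\exp(\partial)\exp(-\partial^*)\exp(\partial)$ acts on $X$ and $Y$ by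
\[
X\mapsto X\mapsto X-Y\mapsto-Y,\qquad Y\mapsto X+Y\mapsto X\mapsto X,
\]
and therefore $\rho(xv_k)=(-1)^kxv_{n-1-k}$. This says that $\rho\circ\Phi_v=\Phi_g$ with $g(u)=\tilde v(-u)$. Let $J$ be $I$ or $P$. The space $\Phi_v(J)$ is stable under the locally nilpotent operators $\partial$ and $\partial^*$, hence under $\exp(\pm\partial)$ and $\exp(\pm\partial^*)$, so $\rho\,\Phi_v(J)=\Phi_v(J)$. Lemma~\ref{lem:reparam} with $\varphi=-u$ gives $\Phi_{\tilde v}(J)=\Phi_g(J)=\Phi_v(J)$.
\end{proof}

\subsection{The left-hand side}
We first describe the subalgebras of $\mathcal S(\mathfrak q[t])$ by one formula.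

\begin{lemma}\label{lem:left}
Let $\zeta_l(w)=l(t)/(1-wt)=\sum_kl(t)t^kw^k\in\mathbb K[t][[w]]$. Then $\mathcal Z(\widehat{\mathfrak q},l)=\Phi_{\zeta_l}(I)$ if $\deg l=1$, and $\mathcal Z_{\mathrm{low}}=\Phi_{\zeta_1}(I)$.
\end{lemma}

\begin{proof}
Let $l_1\ne0$. The substitution $t\mapsto l$ sends $x_{(k)}$ to $xl^{k+1}$, so $\mathcal Z(\widehat{\mathfrak q},l)=\Phi_g(I)$ with $g(u)=l/(1-ul)$. Put $\varphi(w)=w/(l_1+l_0w)$, so that $\varphi'(0)=1/l_1\neq0$. Then
\[
1-\varphi(w)\,l=\frac{l_1+l_0w-w(l_1t+l_0)}{l_1+l_0w}=\frac{l_1(1-wt)}{l_1+l_0w},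
\]
hence $g\circ\varphi=l_1^{-1}(l_1+l_0w)\,\zeta_l$, and Lemma~\ref{lem:reparam} gives the first claim.

In particular $\mathcal Z(\widehat{\mathfrak q},t+1)=\Phi_{\zeta_{t+1}}(I)$, where $\Phi_{\zeta_{t+1}}(x_{(k)})=xt^k+xt^{k+1}$. The map $\Phi_{\zeta_1}\colon x_{(k)}\mapsto xt^k$ is an isomorphism $\mathcal A\to\mathcal S(\mathfrak q[t])$ that turns weight into $t$-degree. For $F\in\mathcal A_{[k]}$ the element $\Phi_{\zeta_{t+1}}(F)$ equals $\Phi_{\zeta_1}(F)$ plus terms of $t$-degree greater than $k$. So if $0\neq F\in I$ and $F_{\min}$ is its nonzero component of lowest weight, then the lowest component of $\Phi_{\zeta_{t+1}}(F)$ is $\Phi_{\zeta_1}(F_{\min})$. As $I$ is graded by weight, the elements $F_{\min}$ are exactly the nonzero weight-homogeneous elements of $I$, and they span $I$.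
\end{proof}

\begin{proof}[Proof of \textup{(2)}]
By Lemma~\ref{lem:left}, $\mathcal L=\Phi_{\bar\zeta}(I)$ with $\bar\zeta=l(\bar t)/(1-w\bar t)\in(\mathbb K[t]/(p))[[w]]$, in all three cases of the conjecture. Put $\hat p(w)=w^np(1/w)$; then $\hat p(0)=1$ since $p$ is monic. Setting $f=p$, $s=1/w$ in \eqref{eq:key} and multiplying by $w^n$, we obtain $(1-w\bar t)\,\tilde v(w)=\hat p(w)\,l(\bar t)$, that is, $\tilde v=\hat p\,\bar\zeta$. Lemmas~\ref{lem:reparam} and~\ref{lem:infinity} give $\mathcal L=\Phi_{\tilde v}(I)=\Phi_v(I)$.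
\end{proof}

\begin{remark}
Lemmas~\ref{lem:reparam} and~\ref{lem:infinity} hold for $P$ as well, so for $\deg l=1$ the same chain of equalities shows that $\Phi_v(P)$ is the image of $P$ under the substitution $t\mapsto l$ followed by $\psi_p$. The last assertion of Theorem~\ref{thm:structure} is thus the precise form of the heuristic argument in the introduction.
\end{remark}

\subsection{The centers}

\begin{proof}[Proof of \textup{(3)}]
Let $f=p+\alpha l=\prod_i(t-\sigma_i)^{m_i}$ with distinct $\sigma_i$, so that $m_i=r(\sigma_i)+1$, and let $R=\mathbb K[t]/(f)$. By the Chinese remainder theorem $R=\bigoplus_iR\pi_i$ with orthogonal idempotents $\pi_i$ and $R\pi_i\cong\mathbb K[t]/((t-\sigma_i)^{m_i})$. Then $\mathfrak q\otimes R$ is the direct sum of the Lie algebras $\mathfrak g_i=\mathfrak q\otimes R\pi_i$. Each $\mathfrak g_i$ acts only on the $i$th factor of $\mathcal S(\mathfrak q\otimes R)=\bigotimes_i\mathcal S(\mathfrak g_i)$, so $\mathcal Z_f=\bigotimes_i\mathcal S(\mathfrak g_i)^{\mathfrak g_i}$.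

Fix $i$ and put $\sigma=\sigma_i$, $m=m_i$, $\pi=\pi_i$, $\tau=(\bar t-\sigma)\pi$. Then $\tau^m=0$, and $R\pi$ has the basis $\tau^0=\pi,\tau,\dots,\tau^{m-1}$. By \eqref{eq:takiff},
\[
\mathcal S(\mathfrak g_i)^{\mathfrak g_i}=\Phi_S(I_{m-1}),\qquad S(u)=\sum_{k=0}^{m-1}\tau^{m-1-k}u^k .
\]
The arc $S$ depends on $f$. We claim that up to order $u^{m-1}$ it is proportional to the expansion of $v$ at $\sigma$:
\begin{equation}\label{eq:claim}
v(\sigma+u,\bar t)\equiv\gamma(u)S(u)\pmod{u^m}\quad\text{for some }\gamma\in\mathbb K[u]\text{ with }\gamma(0)\ne0 .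
\end{equation}
Write $f(\sigma+u)=u^m\chi(u)$ with $\chi(0)\ne0$. By \eqref{eq:key},
\[
(\sigma+u-\bar t)\,v(\sigma+u,\bar t)=u^m\chi(u)\,l(\bar t).
\]
We look at this identity in each summand of $R$. For $j\ne i$ the element $(\sigma-\bar t)\pi_j$ is the sum of $(\sigma-\sigma_j)\pi_j$ and a nilpotent element, so it is invertible in $R\pi_j$. Then $(\sigma+u-\bar t)\pi_j$ is invertible in $R\pi_j[[u]]$, and $v(\sigma+u,\bar t)\pi_j\equiv0\pmod{u^m}$. In $R\pi[u]$, with unit $\pi$, the first factor becomes $u-\tau$, and the telescoping sum gives $(u-\tau)S=u^m\pi-\tau^m=u^m\pi$. Hence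
\[
(u-\tau)\big(v(\sigma+u,\bar t)\pi-\chi(u)\,l(\bar t)S(u)\big)=0 .
\]
A monic polynomial in $u$ is not a zero divisor, so $v(\sigma+u,\bar t)\pi=\chi(u)\,l(\bar t)S(u)$. It remains to turn the factor $l(\bar t)\in R$ into a scalar series. Since $l$ is affine,
\[
l(\bar t)S=(l(\sigma)+l_1\tau)S=l(\sigma+u)S-l_1(u-\tau)S=l(\sigma+u)S-l_1u^m\pi .
\]
So \eqref{eq:claim} holds with $\gamma(u)=\chi(u)\,l(\sigma+u)$, and $\gamma(0)\neq0$ because $l(\sigma)\ne0$.

By \eqref{eq:claim} and Lemma~\ref{lem:reparam}, $\Phi_S(I_{m-1})=\Phi_{v(\sigma+u)}(I_{m-1})$. The coefficient of $u^k$ in $v(\sigma+u)$ is $\sum_{j\ge k}\binom jk\sigma^{j-k}v_j$, and $\frac1{(j-k)!}\partial^{j-k}(xv_k)=\binom jkxv_j$. Therefore $\Phi_{v(\sigma+u)}=\exp(\sigma\partial)\circ\Phi_v$, and $\mathcal Z_f$ is generated by the subalgebras $\exp(\sigma\partial)\Phi_v(I_{r(\sigma)})$ where $\sigma$ runs over the roots of $f$. As $\alpha$ varies, these roots run over all $\sigma$ with $l(\sigma)\ne0$.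
\end{proof}

\subsection{The count and the inclusions}

\begin{proof}[Proof of \textup{(4)}]
The numbers $r(\sigma)$ are the ramification orders of the rational function $p/l$. Indeed, put $\omega=p'l-pl'$. The function $f_\sigma/l$ differs from $p/l$ by a constant, so $(f_\sigma/l)'=\omega/l^2$. It vanishes at $\sigma$ to order $r(\sigma)+1\ge1$, so in characteristic $0$ its derivative vanishes to order $r(\sigma)$. Thus $r(\sigma)$ is the multiplicity of $\sigma$ as a root of $\omega$. If $l(\lambda)=0$, then $\omega(\lambda)=-l_1p(\lambda)\ne0$, so no root of $\omega$ is omitted and $N=\deg\omega$. If $l_1\ne0$, the coefficient of $t^n$ in $\omega$ is $(n-1)l_1\neq0$ and $\deg\omega=n$. If $l=1$, then $\omega=p'$ has degree $n-1$.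
\end{proof}

\begin{proof}[Proof of \textup{(5)}]
Since $\Phi_v(I)$ is a $\partial$-stable subalgebra, it contains all generators in (3). For $H\in I_0$, formula \eqref{eq:intertwine} gives
\[
\exp(\sigma\partial)\Phi_v(H)=\sum_k\frac{\sigma^k}{k!}\Phi_v(D^kH),
\]
a polynomial in $\sigma$ with coefficients in $\Phi_v(P)$. By the Vandermonde determinant, its values on any infinite set $\Sigma\subset\mathbb K$ span the same space as its coefficients. Hence the subalgebras $\exp(\sigma\partial)\Phi_v(I_0)$, $\sigma\in\Sigma$, generate exactly $\Phi_v(P)$. By (4), only finitely many members of the pencil have a multiple root, so the set $\Sigma$ of all roots of the square-free members is infinite, and $r(\sigma)=0$ on it. By the proof of (3), the centers of the square-free members generate $\Phi_v(P)$, and in particular $\Phi_v(P)\subseteq\mathcal R$.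
\end{proof}

\begin{remark}
The condition $\gcd(p,l)=1$ was used in (1), in \eqref{eq:claim} and in (4). It cannot be dropped: if $\deg l=1$, $l\mid p$ and $\mathfrak q\ne0$ is abelian, then $\mathcal Z(p,p+l)=\mathcal S(\mathcal W)$, while $\psi_p(\mathcal Z(\widehat{\mathfrak q},l))$ is the symmetric algebra of the proper subspace $\mathfrak q\otimes l(\bar t)\,\mathbb K[t]/(p)$. That $\mathbb K$ is algebraically closed was used to factor $p+\alpha l$ and $\omega$ into linear factors.
\end{remark}

\section{The six-dimensional counterexample}\label{sec:counter}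

Theorem~\ref{thm:structure} reduces the comparison of $\mathcal L$ and $\mathcal R$ to knowledge of $I$ and its filtration $(I_r)$. For the algebras in our examples, the first step is to remove the variables coming from the elements $h_i$.

\begin{lemma}\label{lem:toral}
Let $\mathfrak q$ have a basis $h_1,\dots,h_s,x_1,\dots,x_m$ with $[h_i,h_j]=0$, $[x_i,x_j]=0$ and $[h_i,x_j]=\lambda_{ij}x_j$, $\lambda_{ij}\in\mathbb K$. Suppose that for each $i$ there is a $j$ such that $\lambda_{ij}\neq0$ and $\lambda_{i'j}=0$ for $i'\ne i$. Let $\mathcal B\subset\mathcal A$ be the polynomial ring in the variables $(x_j)_{(k)}$, graded by the degrees $(d_1,\dots,d_m)$ in the $m$ families $\{(x_j)_{(k)}\}_{k\ge0}$. Then $I$ consists of the elements of $\mathcal B$ killed by all $h_iu^k$. The algebras $I$ and $I_r$ are multigraded, and only multidegrees with $\sum_j\lambda_{ij}d_j=0$ for all $i$ occur.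
\end{lemma}

\begin{proof}
Let $F\in I_r$. Fix $i$, take $j$ as in the hypothesis, and put $x=x_j$, $h=h_i$. The element $xu^k$ acts as $-\lambda_{ij}\sum_{k'\ge k}x_{(k'-k)}\,\partial/\partial h_{(k')}$. For $k=r$ we get $x_{(0)}\,\partial F/\partial h_{(r)}=0$, so $\partial F/\partial h_{(r)}=0$. Taking $k=r-1,\dots,0$ in turn, only the term $k'=k$ is left each time, and $\partial F/\partial h_{(k)}=0$. So $F\in\mathcal B$. Conversely, all $x_ju^k$ act on $\mathcal B$ by zero. The derivations $h_iu^k$ preserve the multidegree, and $h_i$ acts on the multidegree $(d_1,\dots,d_m)$ as the scalar $\sum_j\lambda_{ij}d_j$.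
\end{proof}

Now let $\mathfrak q$ be the algebra of Theorem~\ref{thm:counter}. Lemma~\ref{lem:toral} applies, with $a$ for $h_1$ and $c$ for $h_2$. The multidegrees in $(a,b,c,e)$ that occur in $I$ are of the form $(i,j,k,k)$ with $i+j=2k$, and the only ones with all entries at most $1$ are $(0,0,0,0)$ and $(1,1,1,1)$. So a multilinear element of an algebra generated by images of subalgebras of $I$ cannot be a product of smaller invariants, and the comparison becomes linear algebra.

Let $M\subset\mathcal A$ be the span of the monomials $\mu_{\mathbf i}=a_{(i_1)}b_{(i_2)}c_{(i_3)}e_{(i_4)}$, $\mathbf i\in\mathbb Z_{\ge0}^4$, and put $|\mathbf i|=i_1+\dots+i_4$. The automorphism $\iota$ exchanging $a$ and $b$ acts on $\mathcal A$ and on $\mathcal S(\mathcal W)$; a superscript $-$ denotes its $(-1)$-eigenspace. Define $G_m\in M^-$ by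
\begin{equation}\label{eq:G}
\sum_{m\ge0}G_mu^m=\big(a'(u)b(u)-a(u)b'(u)\big)c(u)e(u),\qquad G_m=\sum_{|\mathbf i|=m+1}(i_1-i_2)\,\mu_{\mathbf i}.
\end{equation}
The element $G_0$ is the one used in Section~\ref{sec:example}.

\begin{lemma}\label{lem:multilinear}
The elements $G_m$, $m\ge0$, form a basis of $(I\cap M)^-$, and $\dim(I_r\cap M)^-=r$.
\end{lemma}

\begin{proof}
To $F=\sum f_{\mathbf i}\mu_{\mathbf i}\in M$ assign the linear functional $\hat F$ on $\mathbb K[T_1,\dots,T_4]$ with $\hat F(T^{\mathbf i})=f_{\mathbf i}$. This identifies $M$ with the functionals that vanish in large degrees. The derivation $h_1u^m$ sends $\mu_{\mathbf i}$ to the sum of the three monomials obtained by lowering $i_1$, $i_2$ or $i_4$ by $m$, with coefficients $1,1,-2$. So the coefficient of $\mu_{\mathbf i}$ in $(h_1u^m)F$ is $\hat F\big(T^{\mathbf i}(T_1^m+T_2^m-2T_4^m)\big)$. Likewise its coefficient in $(h_2u^m)F$ is $\hat F\big(T^{\mathbf i}(T_3^m-T_4^m)\big)$. For $m=0$ both conditions are empty. Hence $F\in I$ if and only if $\hat F$ vanishes on the ideal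
\[
J=\big(T_1^m+T_2^m-2T_4^m,\ T_3^m-T_4^m\ :\ m\ge1\big).
\]
The generators with $m=1$ give the quotient $\mathbb K[T,\eta]$ with $T_3=T_4=T$, $T_1=T+\eta$, $T_2=T-\eta$. The generators $T_3^m-T_4^m$ become $0$. The generator $(T+\eta)^m+(T-\eta)^m-2T^m$ equals $2\eta^2$ for $m=2$ and is divisible by $\eta^2$ for all $m$, being even in $\eta$ and zero at $\eta=0$. So $\mathbb K[T_1,\dots,T_4]/J=\mathbb K[T,\eta]/(\eta^2)$, with basis $T^m$, $T^m\eta$.

The automorphism $\iota$ exchanges $T_1$ and $T_2$, so it fixes $T$ and sends $\eta$ to $-\eta$. The antisymmetric functionals are those that vanish on all $T^m$, and a basis is given by the functionals dual to $T^m\eta$. Since $T^{\mathbf i}\mapsto(T+\eta)^{i_1}(T-\eta)^{i_2}T^{i_3+i_4}=T^{|\mathbf i|}+(i_1-i_2)T^{|\mathbf i|-1}\eta$, the functional dual to $T^m\eta$ is $\hat G_m$.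

Finally, $F\in\mathcal A_r$ if and only if $\hat F$ vanishes on $(T_1^{r+1},\dots,T_4^{r+1})$. The image of this ideal in $\mathbb K[T,\eta]/(\eta^2)$ is generated by $T^{r+1}$ and $T^{r+1}\pm(r+1)T^r\eta$, that is, by $T^{r+1}$ and $T^r\eta$. So $(I_r\cap M)^-$ has the basis $G_0,\dots,G_{r-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $(p,l)$ be admissible with $\deg p=n$. The polynomial ring in the variables $av_k,bv_k,cv_k,ev_k$ is multigraded, and $\Phi_v$ and $\partial$ respect the multidegree and commute with $\iota$. We compare the antisymmetric multilinear parts of $\mathcal L$ and $\mathcal R$.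

For $\mathcal L=\Phi_v(I)$ this part is spanned by the elements $\Phi_v(G_m)$. The map $\Phi_v$ kills the monomials $\mu_{\mathbf i}$ with an index at least $n$ and is injective on the span of the others. So $\Phi_v(G_m)\ne0$ if and only if $m+1=|\mathbf i|$ for some $\mathbf i\in[0,n-1]^4$ with $i_1\ne i_2$. The sum $i_1+i_2$ with $i_1\ne i_2$ takes every value from $1$ to $2n-3$, and $i_3+i_4$ takes every value from $0$ to $2n-2$. So $\Phi_v(G_m)\neq0$ exactly for $1\le m+1\le4n-5$. These elements have different weights, so they are linearly independent, and the dimension is $4n-5$.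

By Theorem~\ref{thm:structure}(3), $\mathcal R$ is spanned by products of multihomogeneous elements of the spaces $\exp(\sigma\partial)\Phi_v(I_{r(\sigma)})$. If such a product is multilinear, all factors have multidegree $(0,0,0,0)$ or $(1,1,1,1)$, so exactly one factor is not a constant. Hence the multilinear part of $\mathcal R$ is $\sum_\sigma\exp(\sigma\partial)\Phi_v(I_{r(\sigma)}\cap M)$. Applying the projection $\frac12(1-\iota)$, we see that its antisymmetric part is $\sum_\sigma\exp(\sigma\partial)\Phi_v\big((I_{r(\sigma)}\cap M)^-\big)$. By Lemma~\ref{lem:multilinear} and Theorem~\ref{thm:structure}(4), its dimension is at most $\sum_\sigma r(\sigma)=N\le n$.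

Since $4n-5>n$ for $n\ge2$, we have $\mathcal R\neq\mathcal L$, and $\mathcal R\subseteq\mathcal L$ by Theorem~\ref{thm:structure}(5).
\end{proof}

\begin{remark}
The series $G(u)$ in \eqref{eq:G} comes from the rational invariant $a/b$. With $H_1=a_{(0)}b_{(0)}c_{(0)}e_{(0)}$ and $H_2=b_{(0)}^2c_{(0)}e_{(0)}$ in $I_0$ we have $H_1(u)/H_2(u)=a(u)/b(u)$, and differentiation gives $H_1'(u)H_2(u)-H_1(u)H_2'(u)=G(u)H_2(u)$. So the $G_m$ lie in the field of fractions of $P$. They do not lie in $P$: its multilinear part is spanned by the $D^kH_1$, which are fixed by $\iota$.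
\end{remark}

\section{The criterion}\label{sec:criterion}

The implication (a)$\Rightarrow$(b) of Theorem~\ref{thm:criterion} follows from $\Phi_v(P)\subseteq\mathcal R\subseteq\mathcal L=\Phi_v(I)$, and (b)$\Rightarrow$(c) is trivial. The implication (c)$\Rightarrow$(a) follows from the quantitative statement: if $I\ne P$, then $\mathcal L\neq\mathcal R$ for all admissible pairs of degree $n\ge\max(\kappa,d)+2$. So we assume $I\ne P$ and prove that statement.

For a general $\mathfrak q$ there is no multigrading and no explicit description of $I$. Two substitutes suffice. Working in the minimal degree $d$ and modulo $\Phi_v(P)$ again removes all products. The action of $\mathfrak{sl}_2$ then spreads one invariant of weight $\kappa$ over a long interval of weights in $\mathcal L$.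

First, $d\ge2$ and $\kappa\ge1$. Indeed, $I^0=P^0=\mathbb K$. A weight-homogeneous element of $I^1$ has the form $z_{(k)}$, and invariance under $\mathfrak q u^0$ means that $z$ lies in the center $\mathfrak z$ of $\mathfrak q$. Then $z_{(0)}\in I_0$ and $z_{(k)}=\frac1{k!}D^kz_{(0)}\in P$. Finally $I_{[0]}=I_0\subset P$.

\subsection{Invariants of large weight}
An element of $I^d_r$ has weight at most $dr$. This bound is too weak: for $p=t^n$, $l=1$ we have $r(0)=n-1$, and $I^d_{n-1}$ could a priori fill the whole range of weights from $0$ to $d(n-1)$ in $\mathcal S^d(\mathcal W)$. The next lemma replaces $d$ by $d-1$ modulo $P$.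

\begin{lemma}\label{lem:weight}
If $F\in I_r^d$ is weight-homogeneous of weight greater than $(d-1)r$, then $F\in P$.
\end{lemma}

\begin{proof}
A monomial in $\mathcal A_r^d$ that contains a variable of index $0$ has weight at most $(d-1)r$. So $F$ lies in the subalgebra $\mathcal A_+$ generated by the variables of positive index. Let $x_1,\dots,x_m$ be a basis of $\mathfrak q$ whose first vectors form a basis of $\mathfrak z$, and put $F_{i,k}=\partial F/\partial(x_i)_{(k)}\in\mathcal A_+$. For $y\in\mathfrak q$ and $1\le j\le r$,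
\[
0=(yu^j)F=\sum_i[y,x_i]_{(0)}F_{i,j}+\sum_{k>j}\sum_i[y,x_i]_{(k-j)}F_{i,k}.
\]
The second sum lies in $\mathcal A_+$ and the first is linear in the variables of index $0$, so the first sum vanishes. This means that $\sum_ix_i\otimes F_{i,j}\in\mathfrak q\otimes\mathcal A_+$ is killed by $\operatorname{ad}y\otimes1$ for all $y$, so it lies in $\mathfrak z\otimes\mathcal A_+$. Hence $F_{i,j}=0$ whenever $x_i\notin\mathfrak z$. This holds for all $j$ from $1$ to $r$, so $F$ is a polynomial in the elements $z_{(j)}$, $z\in\mathfrak z$, which lie in $P$.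
\end{proof}

\subsection{The module $Q$}
Let $(p,l)$ be admissible with $\deg p=n\ge\kappa+2$; in particular $n\geq3$. Put $\Lambda=d(n-1)$ and
\[
Q=\Phi_v(I^d)/\Phi_v(P^d)=\bigoplus_{k=0}^\Lambda Q_k ,
\]
graded by weight. By Section~\ref{sec:structure}, $Q$ is a finite-dimensional $\mathfrak{sl}_2$-module on which $[\partial,\partial^*]$ acts as $2k-\Lambda$ on $Q_k$. The map $\Phi_v$ preserves weights, so $Q_k=\Phi_v(I^d_{[k]})/\Phi_v(P^d_{[k]})$. This is $0$ for $k<\kappa$. Elements of weight $\kappa\le n-1$ lie in $\mathcal A_{n-1}$, where $\Phi_v$ is injective, so $Q_\kappa\ne0$.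

Recall that a finite-dimensional $\mathfrak{sl}_2$-module in characteristic $0$ is a direct sum of irreducible ones, and that on an irreducible module of dimension $m+1$ the semisimple generator has the simple eigenvalues $-m,-m+2,\dots,m$. Write $Q=\bigoplus_jQ^{(j)}$ with irreducible $Q^{(j)}$. The eigenspaces of $[\partial,\partial^*]$ are the $Q_k$, and the symmetry of the spectrum corresponds to $k\mapsto\Lambda-k$. So $Q^{(j)}$ has one-dimensional components exactly in the weights $k\in[\kappa_j,\Lambda-\kappa_j]$ for some integer $\kappa_j$, and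
\[
\dim Q^{(j)}=\Lambda-2\kappa_j+1,\qquad\kappa_j\ge\kappa\ge1,\qquad\kappa_j=\kappa\ \text{ for at least one }j .
\]

\subsection{The image of $\mathcal R^d$ in $Q$}
By Theorem~\ref{thm:structure}(3), $\mathcal R^d$ is spanned by products, of total degree $d$, of elements $\exp(\sigma\partial)\Phi_v(F)$ with $F\in I_{r(\sigma)}$ homogeneous. If $\deg F<d$, then $F\in P$ by minimality of $d$, and $\exp(\sigma\partial)\Phi_v(F)\in\Phi_v(P)$ since $\Phi_v(P)$ is $\partial$-stable. So products in which all factors have degree less than $d$ map to $0$ in $Q$, and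
\[
\mathcal R^d\subseteq\Phi_v(P^d)+\sum_\sigma\exp(\sigma\partial)\Phi_v\big(I^d_{r(\sigma)}\big).
\]
By Lemma~\ref{lem:weight} the image of $\Phi_v(I^d_r)$ in $Q$ lies in $\bigoplus_{k\le(d-1)r}Q_k$. The operator $\exp(\sigma\partial)$ acts on $Q$ and does not increase dimensions. Counting the weights $k\le(d-1)r(\sigma)$ in each $Q^{(j)}$, we find that the image of $\mathcal R^d$ in $Q$ has dimension at most $\sum_j\sum_\sigma n_j(\sigma)$, where
\[
n_j(\sigma)=\#\big\{k\in\mathbb Z:\ \kappa_j\le k\le\min\big(\Lambda-\kappa_j,(d-1)r(\sigma)\big)\big\}.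
\]
As $\kappa_j\ge1$, we have $n_j(\sigma)=0$ when $r(\sigma)=0$, so the sums over $\sigma$ are finite.

\begin{lemma}\label{lem:count}
Assume $n\ge\kappa+2$ if $l=1$ and $n\ge\max(\kappa,d)+2$ if $\deg l=1$. Then $\sum_\sigma n_j(\sigma)\le\dim Q^{(j)}$ for all $j$, with strict inequality if $\kappa_j=\kappa$.
\end{lemma}

\begin{proof}
Fix $j$, and let $\nu$ be the number of $\sigma$ with $n_j(\sigma)>0$. If $\nu=0$, the sum is $0<\dim Q^{(j)}$.

Let $\nu=1$. The sum is $n_j(\sigma)\le\Lambda-2\kappa_j+1$ by definition. Suppose $\kappa_j=\kappa$. Since $r(\sigma)\le n-1$ and $\kappa<n-1$, we have $(d-1)r(\sigma)\le\Lambda-(n-1)<\Lambda-\kappa$, so the weight $\Lambda-\kappa$ is not counted and the inequality is strict.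

Let $\nu\ge2$. Each positive term is at most $(d-1)r(\sigma)-\kappa_j+1$. By Theorem~\ref{thm:structure}(4) and $\kappa_j\ge1$,
\[
\sum_\sigma n_j(\sigma)\le(d-1)N-\nu(\kappa_j-1)\le(d-1)N-2\kappa_j+2 .
\]
The last expression is less than $\Lambda-2\kappa_j+1$ if and only if $(d-1)N+1<d(n-1)$. For $l=1$ we have $N=n-1$, and the condition reads $1<n-1$, which holds as $n\ge3$. For $\deg l=1$ we have $N=n$, and the condition reads $d<n-1$, that is, $n\ge d+2$.
\end{proof}

Summing Lemma~\ref{lem:count} over $j$, the image of $\mathcal R^d$ in $Q$ has dimension less than $\dim Q$. The image of $\mathcal L^d=\Phi_v(I^d)$ is all of $Q$. Hence $\mathcal R^d\ne\mathcal L^d$, and Theorem~\ref{thm:criterion} is proved.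

\begin{remark}
For the algebra of Theorem~\ref{thm:counter}, all degrees in $I$ are multiples of $4$ and $G_0\in I^4_{[1]}\setminus P$, so $d=4$ and $\kappa=1$. Theorem~\ref{thm:criterion} then gives the failure of (iii) for $n\ge3$ and of (i), (ii) for $n\ge6$. The explicit computation of Section~\ref{sec:counter} is what covers the remaining small values of $n$.
\end{remark}

\section{Small dimensions and a positive class}\label{sec:examples}

\subsection{The smallest dimension of a counterexample}

\begin{proposition}\label{prop:small}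
If $\dim\mathfrak q\le2$, the conjecture holds for $\mathfrak q$. For the three-dimensional algebra with basis $h,a,c$ and brackets $[h,a]=2a$, $[h,c]=-3c$, $[a,c]=0$, part \textup{(iii)} fails for every $p$ of degree $n\ge4$, and parts \textup{(i)}, \textup{(ii)} fail for every admissible pair of degree $n\ge7$.
\end{proposition}

\begin{proof}
If $\mathfrak q$ is abelian, then $x_{(k)}=\frac1{k!}D^kx_{(0)}\in P$ for all $x$, so $I=\mathcal A=P$. The only other Lie algebra of dimension at most $2$ has a basis $h,x$ with $[h,x]=x$. By Lemma~\ref{lem:toral}, $I$ consists of polynomials in the $x_{(k)}$ of degree $0$, so $I=\mathbb K=P$. In both cases Theorem~\ref{thm:criterion} applies.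

For the three-dimensional algebra, Lemma~\ref{lem:toral} shows that $I$ consists of polynomials in the $a_{(k)},c_{(k)}$, with bidegrees $(3m,2m)$. So $I^1=\dots=I^4=0$, and $I_0=\mathbb K[H]$ with $H=a_{(0)}^3c_{(0)}^2$. The space $P^5$ is spanned by the $D^kH$. In weight $1$, an element of bidegree $(3,2)$ has the form $\lambda a_{(0)}^2a_{(1)}c_{(0)}^2+\mu a_{(0)}^3c_{(0)}c_{(1)}$, and $hu$ sends it to $(2\lambda-3\mu)H$. So an invariant one is a multiple of $DH=3a_{(0)}^2a_{(1)}c_{(0)}^2+2a_{(0)}^3c_{(0)}c_{(1)}$, and $I^5_{[1]}=P^5_{[1]}$. In weight $2$ consider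
\[
F=a_{(0)}B^2,\qquad B=3a_{(1)}c_{(0)}+2a_{(0)}c_{(1)} .
\]
It has bidegree $(3,2)$, so $hF=0$. The element $hu$ kills $a_{(0)}$ and sends $B$ to $(6-6)a_{(0)}c_{(0)}=0$, and $hu^j$ with $j\ge2$ kills $\mathcal A_1$. So $F\in I^5_{[2]}$. On the other hand $P^5_{[2]}$ is spanned by $D^2H$, which contains the term $6a_{(0)}^2a_{(2)}c_{(0)}^2$, whereas $F\ne0$ does not involve $a_{(2)}$. Thus $F\notin P$, $d=5$, $\kappa=2$, and Theorem~\ref{thm:criterion} gives the bounds $\kappa+2=4$ and $\max(\kappa,d)+2=7$.
\end{proof}

\subsection{Polynomial invariants with independent differentials}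
Let $\mathfrak g$ be a finite-dimensional Lie algebra. We regard $\mathcal S(\mathfrak g)$ as the algebra of polynomial functions on $\mathfrak g^*$, so that the differential $d_\xi F$ of $F\in\mathcal S(\mathfrak g)$ at $\xi\in\mathfrak g^*$ is an element of $\mathfrak g$. Let $\mathfrak g^\xi=\{x\in\mathfrak g:\xi([y,x])=0\text{ for all }y\in\mathfrak g\}$. The \emph{index} $\operatorname{ind}\mathfrak g$ is the minimum of $\dim\mathfrak g^\xi$, attained on a dense open subset of $\mathfrak g^*$. If $F$ is invariant, then $\xi([y,d_\xi F])=\{y,F\}(\xi)=0$, so $d_\xi F\in\mathfrak g^\xi$. In characteristic $0$, polynomials are algebraically independent if and only if their differentials are linearly independent at a generic point. Hence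
\begin{equation}\label{eq:trdeg}
\operatorname{tr.deg}\mathcal S(\mathfrak g)^{\mathfrak g}\le\operatorname{ind}\mathfrak g .
\end{equation}
We use two results from the literature.
\begin{itemize}
\item By Ra\"{\i}s and Tauvel \cite{RT}, $\operatorname{ind}\mathfrak q[\tau]/(\tau^{r+1})=(r+1)\operatorname{ind}\mathfrak q$.
\item By Panyushev, Premet and Yakimova \cite[Theorem~1.1]{PPY}, homogeneous algebraically independent polynomials whose differentials are linearly independent outside a closed subset of codimension at least $2$ generate a subalgebra that is algebraically closed in the polynomial ring: every polynomial algebraic over it belongs to it.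
\end{itemize}

\begin{proposition}\label{prop:positive}
Let $\ell=\operatorname{ind}\mathfrak q$. Suppose that $\mathcal S(\mathfrak q)^{\mathfrak q}$ is generated by algebraically independent homogeneous elements $H_1,\dots,H_\ell$ whose differentials are linearly independent outside a closed subset $Y\subset\mathfrak q^*$ of codimension at least $2$. Then $I=P$, and the conjecture holds for $\mathfrak q$.
\end{proposition}

\begin{proof}
Fix $r$ and consider the $(r+1)\ell$ homogeneous elements $H_{i,k}=\frac1{k!}D^kH_i\in I_r$, $0\le k\le r$. Regard $\mathcal A_r$ as the ring of functions on $(\mathfrak q^*)^{r+1}$. The value of $H_{i,k}$ at $(\xi_0,\dots,\xi_r)$ is the coefficient of $u^k$ in $H_i(\xi(u))$, where $\xi(u)=\sum_j\xi_ju^j$. Its derivative in the direction of $\eta\in\mathfrak q^*$ placed in the $j$th slot is the coefficient of $u^k$ in $u^j\,\langle\eta,d_{\xi(u)}H_i\rangle$. This is $0$ for $j>k$ and $\langle\eta,d_{\xi_0}H_i\rangle$ for $j=k$. So the Jacobian matrix of the $H_{i,k}$ is block triangular, and each diagonal block is the Jacobian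 matrix of $H_1,\dots,H_\ell$ at $\xi_0$. The differentials of the $H_{i,k}$ are therefore linearly independent outside $Y\times(\mathfrak q^*)^r$, which has codimension at least $2$. In particular the $H_{i,k}$ are algebraically independent, and by \cite{PPY} the subalgebra $C_r\subset P$ that they generate is algebraically closed in $\mathcal A_r$. By \eqref{eq:takiff}, \eqref{eq:trdeg} and \cite{RT}, $\operatorname{tr.deg}I_r\le(r+1)\ell=\operatorname{tr.deg}C_r$. As $C_r\subset I_r$, every element of $I_r$ is algebraic over $C_r$, so $I_r=C_r\subset P$. This holds for all $r$, hence $I=P$, and Theorem~\ref{thm:criterion} applies.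
\end{proof}

The hypothesis of Proposition~\ref{prop:positive} is satisfied by every reductive Lie algebra (Kostant), so the conjecture holds for all reductive $\mathfrak q$.

\begin{thebibliography}{9}

\bibitem{PPY}
Panyushev, Premet and Yakimova, J. Algebra \textbf{313} (2007).

\bibitem{RT}
Ra\"{\i}s and Tauvel, J. reine angew. Math. \textbf{425} (1992).

\bibitem{Y}
Oksana Yakimova, \emph{A bi-Hamiltonian nature of the Gaudin algebras}, arXiv:2105.01020 (2021).

\end{thebibliography}
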